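# Hölder continuity of the joint spectral radius: trading contraction rate against flatness of a norm

## 1. A nearly contracting norm of controlled flatness

Let $\mathbb K$ be $\mathbb R$ or $\mathbb C$, let $|x|$ be the Euclidean norm on $\mathbb K^d$ and $\|A\|$ the spectral norm of a matrix. Take a nonempty set $\mathcal N$ of $d\times d$ matrices, all of norm at most $R$, and a number $\lambda$ larger than the exponential growth rate $\rho(\mathcal N)$ of products of matrices from $\mathcal N$ (this rate, the joint spectral radius, is defined precisely in Section 2). The talk turns on one object. For every $\theta\in(0,1]$ there is a norm $w$ on $\mathbb K^d$ with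
$$w(Ax)\le\big(\lambda+(d^2+d^3)R\theta\big)\,w(x)\qquad(A\in\mathcal N,\ x\in\mathbb K^d), \tag{1}$$
$$\theta^{d-1}|x|\le w(x)\le d^2|x|\qquad(x\in\mathbb K^d). \tag{2}$$

Inequality (1) says that in the norm $w$ each single matrix of $\mathcal N$ expands by hardly more than the asymptotic rate $\lambda$. Inequality (2) says that the unit ball of $w$ is not too flat: compared with the Euclidean ball, its distortion is at most $d^2\theta^{1-d}$. The two inequalities pull in opposite directions, and $\theta$ is the exchange rate. The constants depend on $d$ only, not on $\mathcal N$.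

In outline, $w$ is built as follows. Start with a norm $v$ in which every $A\in\mathcal N$ expands by at most $\lambda$. Approximate its unit ball by an ellipsoid, and write $1=s_1\ge s_2\ge\dots\ge s_d$ for the reciprocals of its semi-axes. The ellipsoid may be wildly elongated. Wherever a ratio $s_{l+1}/s_l$ is below $\theta$, raise it to $\theta$. Delete from each $A\in\mathcal N$ certain entries that cross these places, and then take the supremum of the new Euclidean-type norm along orbits of the truncated matrices.

Here is what $w$ is for. Let $\mathcal M$ be a second set, such that each $B\in\mathcal M$ is within $\delta$ of some $A\in\mathcal N$. Then by (2)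
$$w((B-A)x)\le d^2\delta|x|\le d^2\delta\,\theta^{1-d}w(x),$$
so every $B\in\mathcal M$ expands $w$ by at most $\lambda+(d^2+d^3)R\theta+d^2\delta\theta^{1-d}$, and the growth rate of $\mathcal M$ is at most this number. With $\theta=(\delta/R)^{1/d}$ both error terms are constants times $R^{1-1/d}\delta^{1/d}$. So $\rho$ can change by at most $O(\delta^{1/d})$, uniformly over bounded regions. That is the main theorem.

## 2. Joint spectral radius, Hausdorff distance, local Hölder continuity

**Definition (joint spectral radius).** For a nonempty bounded $\mathcal N\subset\mathbb K^{d\times d}$ put $\|\mathcal N\|=\sup_{A\in\mathcal N}\|A\|$ and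
$$\rho(\mathcal N)=\lim_{k\to\infty}a_k^{1/k},\qquad a_k=\sup\{\|A_k\cdots A_1\|: A_1,\dots,A_k\in\mathcal N\}.$$

Since $a_{k+m}\le a_ka_m$, Fekete's lemma gives that the limit exists and equals $\inf_k a_k^{1/k}$; in particular $\rho(\mathcal N)\le\|\mathcal N\|$. For a singleton $\{A\}$, Gelfand's formula says that $\rho(\{A\})$ is the ordinary spectral radius. Taking constant products shows that $\rho(\mathcal N)$ is at least the spectral radius of each member.

*Example.* Let $A=\begin{pmatrix}0&1\\0&0\end{pmatrix}$ and $B=\begin{pmatrix}0&0\\1&0\end{pmatrix}$. Each has spectral radius $0$, but $AB=\operatorname{diag}(1,0)$ and $(AB)^k=AB$, so $\rho(\{A,B\})\ge1$; since both norms are $1$, $\rho(\{A,B\})=1$. The joint spectral radius is not determined by the spectra of the members.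

**Definition (Hausdorff metric).** Let $\mathcal H(d)$ be the space of nonempty compact subsets of $\mathbb K^{d\times d}$. Then $d_H(\mathcal M,\mathcal N)$ is the least $\delta\ge 0$ such that each $B\in\mathcal M$ has an $A\in\mathcal N$ with $\|B-A\|\le\delta$, and each $A\in\mathcal N$ has a $B\in\mathcal M$ with $\|B-A\|\le\delta$.

For singletons, $d_H(\{A\},\{B\})=\|A-B\|$. In the problem, $d_H$ comes from an arbitrary fixed matrix norm. Two norms on $\mathbb K^{d\times d}$ are equivalent, say up to a factor $c$; then the two Hausdorff metrics agree up to the factor $c$, and $\rho$ does not change because $c^{1/k}\to1$. So local Hölder statements do not depend on the choice, and we use the spectral norm throughout.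

**Definition (Hölder continuity, two versions).** A map $f:\mathcal H(d)\to\mathbb R$ is *locally $\alpha$-Hölder continuous* if every $\mathcal M\in\mathcal H(d)$ has a neighborhood $\mathcal U$ and a constant $C>0$ with $|f(\mathcal M_1)-f(\mathcal M_2)|\le C\,d_H(\mathcal M_1,\mathcal M_2)^\alpha$ for all $\mathcal M_1,\mathcal M_2\in\mathcal U$. It is *pointwise $\alpha$-Hölder continuous at $\mathcal M$* if there are $\mathcal U$ and $C$ with $|f(\mathcal M)-f(\mathcal N)|\le C\,d_H(\mathcal M,\mathcal N)^\alpha$ for all $\mathcal N\in\mathcal U$.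

In the pointwise version one of the two sets is frozen, and the constant may depend on it in an uncontrolled way.

*Example of the difference, on the real line.* Let $f(t)=t^2\sin(t^{-3})$, $f(0)=0$. It is differentiable everywhere, so it is pointwise $1$-Hölder at every point. Let $t_n=(\frac\pi2+n\pi)^{-1/3}$. Then $f(t_n)=(-1)^nt_n^2$, so $|f(t_n)-f(t_{n+1})|\ge t_n^2$, while by the mean value theorem for $s\mapsto s^{-1/3}$ we have $|t_n-t_{n+1}|\le\frac\pi3t_n^4$. The quotient $|f(t_n)-f(t_{n+1})|/|t_n-t_{n+1}|^\alpha$ is at least a constant times $t_n^{2-4\alpha}$, which is unbounded for $\alpha>\frac12$. So $f$ is not locally $\alpha$-Hölder near $0$ for any $\alpha>\frac12$.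

The problem comes from Jeremias Epperlein and Fabian Wirth, "The joint spectral radius is pointwise Hölder continuous", arXiv:2311.18633 (2023). The known facts are these: the spectral radius of a single matrix is locally $\frac1d$-Hölder on $\mathbb K^{d\times d}$; the joint spectral radius is pointwise Hölder at every point of $\mathcal H(d)$, with an exponent depending only on $d$; and for $d=2$ it is locally $\frac16$-Hölder on the sets with positive joint spectral radius. The conjecture is that $\rho:\mathcal H(d)\to\mathbb R$ is locally $\frac1d$-Hölder for all $d\ge1$ and both fields. It is true, in the following global form.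

**Theorem 1.** *For all $\mathcal M,\mathcal N\in\mathcal H(d)$, with $R=\max(\|\mathcal M\|,\|\mathcal N\|)$,*
$$|\rho(\mathcal M)-\rho(\mathcal N)|\le(d^3+2d^2)\,R^{1-\frac1d}\,d_H(\mathcal M,\mathcal N)^{\frac1d}.$$
*In particular, $\rho$ is locally $\frac1d$-Hölder continuous on $\mathcal H(d)$.*

The local statement follows at once: on $\mathcal U=\{\mathcal M: d_H(\mathcal M,\mathcal M_0)<1\}$ all norms are at most $\|\mathcal M_0\|+1$, so $R\le\|\mathcal M_0\|+1$ there.

Three elementary facts will be used constantly.

**Fact A.** If a norm $w$ satisfies $w(Ax)\le\gamma w(x)$ for all $A\in\mathcal N$ and all $x$, then $\rho(\mathcal N)\le\gamma$. Indeed, if $c|x|\le w(x)\le C|x|$ with $c>0$, then $|A_k\cdots A_1x|\le c^{-1}\gamma^kw(x)\le (C/c)\gamma^k|x|$; take $k$-th roots.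

**Fact B.** Let a norm $h$ come from an inner product, and write a matrix in an $h$-orthonormal basis. If all entries have modulus at most $a$, then its operator norm for $h$ is at most $da$, because the operator norm is at most the Frobenius norm $\le(d^2a^2)^{1/2}$. Conversely, each entry is at most the operator norm in modulus.

**Fact C.** $\rho(T\mathcal NT^{-1})=\rho(\mathcal N)$ for invertible $T$, since products are conjugated by $T$ and norms change at most by the factor $\|T\|\|T^{-1}\|$ in either direction.

## 3. Dimension one, strictly triangular sets, and the Jordan block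

For $d=1$ we have $\rho(\mathcal M)=\max_{a\in\mathcal M}|a|$. This is $1$-Lipschitz, because a maximum of $|a|$ moves by at most the distance by which the points move.

The next case shows the mechanism of Section 1 in full. Let $\mathcal N$ consist of strictly upper triangular matrices with norms at most $R$, where $R>0$. Every product of $d$ of them vanishes, so $\rho(\mathcal N)=0$. Put
$$|x|_\sigma=\Big(\sum_{i=1}^d\sigma_i^2|x_i|^2\Big)^{1/2},\qquad \sigma_i=\theta^{d-i}.$$
In the orthonormal basis $e_i/\sigma_i$ of this norm, $A=(\alpha_{ij})$ has entries $\sigma_i\alpha_{ij}/\sigma_j=\theta^{j-i}\alpha_{ij}$, which vanish unless $i<j$ and then are at most $R\theta$ in modulus. By Fact B, $|Ax|_\sigma\le dR\theta|x|_\sigma$. Also $\theta^{d-1}|x|\le|x|_\sigma\le|x|$. So if each $B\in\mathcal M$ is within $\delta\le R$ of some $A\in\mathcal N$, then $\rho(\mathcal M)\le dR\theta+\delta\theta^{1-d}$, and $\theta=(\delta/R)^{1/d}$ gives $\rho(\mathcal M)\le(d+1)R^{1-1/d}\delta^{1/d}$ (for $\delta=0$ let $\theta\to0$).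

This is sharp in order. Let $J$ be the nilpotent Jordan block ($Je_{i+1}=e_i$, $Je_1=0$), let $E_{d1}e_1=e_d$ and $E_{d1}e_i=0$ for $i\ge2$, and let $0<\delta\le1$. Then $\rho(\{J\})=0$, while $J+\delta E_{d1}$ is a weighted cycle whose $d$-th power is $\delta I$, so its spectral radius is $\delta^{1/d}$. The distance of the two singletons is $\delta$. For $d\ge2$ both matrices have norm $1$ (each maps an orthonormal basis to orthogonal vectors of length at most $1$), so $R=1$. Hence the exponent $\frac1d$ in Theorem 1 cannot be replaced by a larger one, not even locally at $\{J\}$. The power of $R$ is forced as well: replacing all matrices by $t$ times themselves multiplies $\rho$, $R$ and $d_H$ by $t$, so in a bound of the form $C R^\beta d_H^{1/d}$ valid for all sets we must have $\beta+\frac1d=1$.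

## 4. What the adapted norm and the ellipsoid each fail to give

**The adapted norm alone.** For a general bounded $\mathcal N$ and $\lambda>\rho(\mathcal N)$, the natural norm is
$$v(x)=\sup_{k\ge0}\lambda^{-k}\sup_{A_1,\dots,A_k\in\mathcal N}|A_k\cdots A_1x|. \tag{3}$$
It is finite because $a_k\le\lambda^k$ for all large $k$, it is a norm because the $k=0$ term gives $v(x)\ge|x|$, and
$$v(Ax)\le\lambda v(x)\qquad(A\in\mathcal N), \tag{4}$$
because $\lambda^{-k}|A_k\cdots A_1Ax|=\lambda\cdot\lambda^{-(k+1)}|A_k\cdots A_1Ax|\le\lambda v(x)$. With $K=\sup_k\lambda^{-k}a_k$ we have $|x|\le v(x)\le K|x|$, and the argument of Section 1 gives $\rho(\mathcal M)\le\lambda+K\delta$.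

The trouble is $K$. For $\mathcal N=\{J\}$ with $d=2$ and $\lambda<1$, we get $v(x)=\max(|x|,|x_2|/\lambda)$ and $K=1/\lambda$, so $K$ blows up as $\lambda\downarrow\rho(\mathcal N)=0$. One has to stay at $\lambda=\rho(\mathcal N)+\tau$ and bound $K$ in terms of $\tau$. But the definition of $\rho$ as a limit does not say from which $k$ on $a_k\le\lambda^k$, so it gives no bound for $K$ that is uniform over all $\mathcal N$ near a given set. At this point the attempt stops. A bound $K\le C_d(R/\tau)^{d-1}$ would finish the proof; it is true, but we shall obtain it only as a consequence of the construction (Section 7).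

**An ellipsoid alone.** One can try instead to imitate Section 3: find an inner product norm close to $v$ and flatten its weights. An inner product norm approximates $v$ only up to a factor depending on $d$, and this factor then multiplies $\lambda$. If $\rho(\mathcal N)>0$, a rate such as $d\lambda$ in place of $\lambda+\text{small}$ is useless. The loss is real. Let $\mathcal N$ consist of the four $2\times2$ matrices $x\mapsto x_i(1,\pm1)^{\mathsf T}$, $i=1,2$. They do not expand the maximum norm, so $\rho(\mathcal N)\le1$, and $x\mapsto x_1(1,1)^{\mathsf T}$ has the eigenvalue $1$, so $\rho(\mathcal N)=1$. Suppose an inner product norm $h$ satisfies $h(Ax)\le\gamma h(x)$ on $\mathcal N$. Applying this to $e_i$ gives $h(1,\pm1)\le\gamma h(e_i)$, so by the parallelogram law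
$$2\gamma^2h(e_i)^2\ge h(1,1)^2+h(1,-1)^2=2h(e_1)^2+2h(e_2)^2 .$$
Summing over $i=1,2$ yields $2\gamma^2\ge4$, so $\gamma\ge\sqrt2$. No ellipsoid sees the rate $1$.

**How the two combine.** A constant such as $d^2$ is harmless if it is paid once for a product of length $k$ instead of once per factor. So we should compare the flattened inner product norm with $v$ on whole products, and then take an orbit supremum as in (3), but starting from the flattened norm. There is one obstruction. Let $s_i$ be the weights of the ellipsoid and $\sigma_i$ the flattened weights. Passing from one to the other multiplies the $(i,j)$ entry of a product by $\frac{\sigma_i/s_i}{\sigma_j/s_j}$, and since $\sigma_i/s_i$ increases with $i$, this factor can be huge when $i>j$. It is at most $1$ for $i\le j$, and it equals $1$ if no flattening happened between $i$ and $j$. So the comparison works exactly for products that are block upper triangular with respect to the places where flattening happened. We therefore remove the entries below the blocks from each matrix first. They turn out to be of size $R\theta$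 in both weightings, so removing them costs only $O(R\theta)$ in the rate, which is what (1) allows.

## 5. Construction of the norm

**Key Proposition.** *Let $\mathcal N\ne\emptyset$ be bounded, $R\ge\|\mathcal N\|$, $\lambda>\rho(\mathcal N)$. There are an orthonormal basis $u_1,\dots,u_d$ of $\mathbb K^d$ and numbers $q_1,\dots,q_{d-1}\in(0,1]$ such that:*

*(a) for $i<j$ and $A\in\mathcal N$:* $\displaystyle|\langle Au_j,u_i\rangle|\le d\lambda\prod_{l=i}^{j-1}q_l$;

*(b) for every $\theta\in(0,1]$ there is a norm $w$ on $\mathbb K^d$ with*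
$$w(Ax)\le\big(\lambda+(d^2+d^3)R\theta\big)w(x)\quad(A\in\mathcal N),\qquad Q|x|\le w(x)\le d^2|x|,\qquad Q=\prod_{l=1}^{d-1}\max(q_l,\theta)\ge\theta^{d-1}.$$

Note that $u$ and $q$ are chosen before $\theta$. Inequalities (1) and (2) are part (b) with $Q\ge\theta^{d-1}$. The finer form of $Q$ and part (a) are needed only in Section 8.

**Step 1: an inner product norm close to $v$.** *The purpose is to replace $v$ by something with axes, at a cost depending only on $d$.* Let $v$ be the norm (3), which satisfies (4); note $\lambda>0$. The closed unit ball of $v$ is compact, so there are $e_1,\dots,e_d$ in it for which $|\det(e_1,\dots,e_d)|$ is maximal, and the maximum is positive. Let $v(x)\le1$ and write $x=\sum_ix_ie_i$. Replacing $e_i$ by $x$ multiplies the determinant by $x_i$. By maximality, $|x_i|\le1$. By homogeneity, $\max_i|x_i|\le v(x)$ for all $x$. On the other hand $v(x)\le\sum_i|x_i|v(e_i)\le\sum_i|x_i|$. Put $|x|_v=(\sum_i|x_i|^2)^{1/2}$. Since $|x|_v\le\sqrt d\max_i|x_i|$ and $\sum_i|x_i|\le\sqrt d\,|x|_v$,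
$$d^{-1/2}|x|_v\le v(x)\le d^{1/2}|x|_v. \tag{5}$$

**Step 2: the basis $u$, the ratios $q_l$, and part (a).** *The purpose is to read off how $\mathcal N$ sits relative to the axes of the ellipsoid.* Write $|x|_v^2=\langle Hx,x\rangle$ with $H$ positive definite. Let $u_1,\dots,u_d$ be an orthonormal eigenbasis of $H$ with eigenvalues $s_1^2\ge\dots\ge s_d^2>0$, where $s_i>0$. Multiplying $v$ and $|\cdot|_v$ by the same constant affects neither (4) nor (5), so we may assume $s_1=1$. (After this we no longer use $v(x)\ge|x|$.) Thus
$$|x|_v^2=\sum_is_i^2|\langle x,u_i\rangle|^2,\qquad q_l:=\frac{s_{l+1}}{s_l}\in(0,1].$$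
For a matrix $A$ let $\alpha_{ij}=\langle Au_j,u_i\rangle$. The vectors $u_i/s_i$ form an orthonormal basis for $|\cdot|_v$, and from
$$A\frac{u_j}{s_j}=\sum_i\frac{\alpha_{ij}}{s_j}u_i=\sum_i\frac{s_i\alpha_{ij}}{s_j}\cdot\frac{u_i}{s_i}$$
the entries of $A$ in that basis are $s_i\alpha_{ij}/s_j$.

Let $A\in\mathcal N$. By (5) and (4), $|Ax|_v\le\sqrt d\,v(Ax)\le\sqrt d\,\lambda v(x)\le d\lambda|x|_v$. By Fact B, $|s_i\alpha_{ij}/s_j|\le d\lambda$ for all $i,j$. For $i<j$ we have $s_j/s_i=\prod_{l=i}^{j-1}q_l$, and this is (a). Since $u$ is orthonormal for the Euclidean norm, also $|\alpha_{ij}|\le\|A\|\le R$.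

*Example.* For $\mathcal N=\{J\}$, $d=2$, $\lambda<1$, the norm $v(x)=\max(|x|,|x_2|/\lambda)$ satisfies (5) with the inner product norm $h(x)=(|x_1|^2+|x_2|^2/\lambda^2)^{1/2}$: clearly $v\le h$, and $h^2\le2v^2$. (The proof uses nothing about $|\cdot|_v$ beyond (5).) Here $u_1=(0,1)$, $u_2=(1,0)$, and the ratio is $q_1=\lambda$. For small $\lambda$ this is far too flat.

**Step 3: flattening the weights.** *The purpose is to prevent any ratio of consecutive weights from being below $\theta$.* Fix $\theta\in(0,1]$. Let $L=\{l:q_l<\theta\}$. Cut the interval $\{1,\dots,d\}$ between $l$ and $l+1$ for every $l\in L$; the resulting maximal intervals are called blocks. Put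
$$\sigma_1=1,\qquad\sigma_{l+1}=\sigma_l\max(q_l,\theta),\qquad|x|_\sigma=\Big(\sum_i\sigma_i^2|\langle x,u_i\rangle|^2\Big)^{1/2}.$$
All factors $\max(q_l,\theta)$ are at most $1$, so $1\ge\sigma_i\ge\sigma_d=Q$, and
$$Q|x|\le|x|_\sigma\le|x|. \tag{6}$$
As in Step 2, a matrix has entries $\sigma_i\alpha_{ij}/\sigma_j$ in the $|\cdot|_\sigma$-orthonormal basis $u_i/\sigma_i$. To compare the two weightings let $p_i=\sigma_i/s_i$. Then
$$\frac{p_{l+1}}{p_l}=\frac{\max(q_l,\theta)}{q_l}=\max\Big(1,\frac\theta{q_l}\Big)\ge1,$$
with equality if $l\notin L$. So $p_1\le\dots\le p_d$, and $p$ is constant on each block.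

**Step 4: removing the entries below the blocks.** *The purpose is to make every matrix block upper triangular at a cost $O(R\theta)$.* For $A\in\mathcal N$ write $A=A'+U$, where $U$ consists of those entries $\alpha_{ij}$ (in the basis $u$) for which the block of $i$ comes strictly after the block of $j$. For instance, if $d=3$ and $L=\{2\}$, the blocks are $\{1,2\}$ and $\{3\}$, and $U$ consists of the entries $(3,1)$ and $(3,2)$. The matrix $A'$ is block upper triangular.

For an entry of $U$ we have $i>j$, and there is $m\in L$ with $j\le m<i$. All $q_l$ are at most $1$ and $q_m<\theta$; similarly all $\max(q_l,\theta)$ are at most $1$ and $\max(q_m,\theta)=\theta$. Hence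
$$\Big|\frac{s_i\alpha_{ij}}{s_j}\Big|\le R\prod_{l=j}^{i-1}q_l\le R\theta,\qquad\Big|\frac{\sigma_i\alpha_{ij}}{\sigma_j}\Big|\le R\prod_{l=j}^{i-1}\max(q_l,\theta)\le R\theta.$$
By Fact B in the two weighted bases,
$$|Ux|_v\le dR\theta|x|_v,\qquad|Ux|_\sigma\le dR\theta|x|_\sigma. \tag{7}$$

**Step 5: products of the truncated matrices.** *The purpose is to transfer the growth bound from $v$ to $|\cdot|_\sigma$, paying a constant once for a whole product.* By (5) and (7), $v(Ux)\le\sqrt d\,|Ux|_v\le\sqrt d\,dR\theta|x|_v\le d^2R\theta\,v(x)$. With (4),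
$$v(A'x)\le v(Ax)+v(Ux)\le\gamma v(x),\qquad\gamma:=\lambda+d^2R\theta>0.$$
Let $A_1,\dots,A_k\in\mathcal N$ and $\Pi=A_k'\cdots A_1'$. Then $v(\Pi x)\le\gamma^kv(x)$, so by (5) $|\Pi x|_v\le\sqrt d\,\gamma^kv(x)\le d\gamma^k|x|_v$. If $\pi_{ij}$ are the entries of $\Pi$ in the basis $u$, Fact B gives $|s_i\pi_{ij}/s_j|\le d\gamma^k$.

A product of block upper triangular matrices is block upper triangular. So if $\pi_{ij}\ne0$, the block of $i$ equals or precedes that of $j$, and then $p_i\le p_j$ by Step 3. Since $\sigma_i=p_is_i$,
$$\Big|\frac{\sigma_i\pi_{ij}}{\sigma_j}\Big|=\frac{p_i}{p_j}\Big|\frac{s_i\pi_{ij}}{s_j}\Big|\le d\gamma^k$$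
for all $i,j$, and Fact B gives
$$|\Pi x|_\sigma\le d^2\gamma^k|x|_\sigma. \tag{8}$$

**Step 6: the norm $w$.** *The purpose is to turn the constant $d^2$ in (8), which would spoil the rate of a single matrix, into a constant of comparison between norms.* Put
$$w(x)=\sup_{k\ge0}\gamma^{-k}\sup_{A_1,\dots,A_k\in\mathcal N}|A'_k\cdots A'_1x|_\sigma .$$
The term $k=0$ and (8) give $|x|_\sigma\le w(x)\le d^2|x|_\sigma$, so $w$ is a norm, and (6) gives $Q|x|\le w(x)\le d^2|x|$. For $A\in\mathcal N$ the argument for (4) shows $w(A'x)\le\gamma w(x)$. By (7),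
$$w(Ux)\le d^2|Ux|_\sigma\le d^3R\theta|x|_\sigma\le d^3R\theta\,w(x).$$
Therefore $w(Ax)\le w(A'x)+w(Ux)\le(\gamma+d^3R\theta)w(x)=\big(\lambda+(d^2+d^3)R\theta\big)w(x)$. Finally $Q\ge\theta^{d-1}$ since each of its $d-1$ factors is at least $\theta$. This proves (b). $\blacksquare$

*Example, continued.* For $\{J\}$, $d=2$, and $\lambda<\theta$ we have $L=\{1\}$ and blocks $\{1\},\{2\}$, and $|x|_\sigma^2=|x_2|^2+\theta^2|x_1|^2$. The only nonzero entry of $J$ is $\alpha_{21}=\langle Ju_1,u_2\rangle=1$, and it lies below the blocks. So $U=J$, $A'=0$ and $w=|\cdot|_\sigma$. This is the norm of Section 3, with the basis in reverse order.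

## 6. Proof of Theorem 1

*The purpose of this section is to carry out the perturbation of Section 1 and to dispose of degenerate cases.* Let $\delta=d_H(\mathcal M,\mathcal N)$. By symmetry it suffices to bound $\rho(\mathcal M)-\rho(\mathcal N)$ from above. If $\delta=0$, the sets are equal. If $R=0$, both sets are $\{0\}$. If $\delta>R>0$, then
$$\rho(\mathcal M)-\rho(\mathcal N)\le\rho(\mathcal M)\le R=R^{1-\frac1d}R^{\frac1d}\le R^{1-\frac1d}\delta^{\frac1d}.$$

Let $0<\delta\le R$. Take $\lambda>\rho(\mathcal N)$ and $\theta\in(0,1]$, and let $w$ and $Q$ be as in (b). Given $B\in\mathcal M$, choose $A\in\mathcal N$ with $\|B-A\|\le\delta$. Then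
$$w((B-A)x)\le d^2|(B-A)x|\le d^2\delta|x|\le d^2\delta Q^{-1}w(x),$$
and hence, for all $B\in\mathcal M$, $w(Bx)\le\big(\lambda+(d^2+d^3)R\theta+d^2\delta Q^{-1}\big)w(x)$. By Fact A,
$$\rho(\mathcal M)\le\lambda+(d^2+d^3)R\theta+d^2\delta Q^{-1}. \tag{9}$$
Here $Q$ depends on $\lambda$, but $Q^{-1}\le\theta^{1-d}$ does not. Insert this and let $\lambda\downarrow\rho(\mathcal N)$:
$$\rho(\mathcal M)\le\rho(\mathcal N)+(d^2+d^3)R\theta+d^2\delta\theta^{1-d}.$$
Take $\theta=(\delta/R)^{1/d}\le1$. Then $R\theta=R^{1-\frac1d}\delta^{\frac1d}$ and $\delta\theta^{1-d}=\delta^{\frac1d}R^{\frac{d-1}d}$, so the errors add up to $(d^2+d^3+d^2)R^{1-\frac1d}\delta^{\frac1d}$. $\blacksquare$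

No positivity of $\rho$ was used, so sets with $\rho=0$ are included. By Section 3 the exponent $\frac1d$ is optimal.

## 7. Uniform growth of products

The Key Proposition also controls products of each finite length, with constants depending on $d$ only.

**Theorem 2.** *There is $C_d$ such that for every nonempty bounded $\mathcal N$ and every $k\ge d$,*
$$\sup_{A_i\in\mathcal N}\|A_k\cdots A_1\|\le C_d\,k^{d-1}\,\|\mathcal N\|^{d-1}\rho(\mathcal N)^{k-d+1}.$$
*If $\rho(\mathcal N)>0$, this holds for all $k\ge1$.*

**Proof.** Put $R=\|\mathcal N\|$, $r=\rho(\mathcal N)\le R$, $c=d^2+d^3$.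

**Step 1: a bound with a free parameter.** *The purpose is to translate (b) back to the Euclidean norm.* For $\lambda>r$ and $\theta\in(0,1]$, (b) gives
$$|A_k\cdots A_1x|\le Q^{-1}w(A_k\cdots A_1x)\le Q^{-1}(\lambda+cR\theta)^kw(x)\le d^2\theta^{1-d}(\lambda+cR\theta)^k|x|.$$
Letting $\lambda\downarrow r$,
$$\|A_k\cdots A_1\|\le d^2\theta^{1-d}(r+cR\theta)^k. \tag{10}$$

**Step 2: choice of $\theta$.** *The purpose is to make the parameter so small that the rate $r$ is disturbed only by a bounded factor over $k$ steps.* If $r>0$ and $k\ge1$, take $\theta=r/(kR)\le1$. The right side of (10) becomes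
$$d^2\Big(\frac{kR}r\Big)^{d-1}r^k\Big(1+\frac ck\Big)^k\le d^2e^c\,k^{d-1}R^{d-1}r^{k-d+1}.$$
If $r=0$ and $k\ge d$, the right side of (10) is $d^2(cR)^k\theta^{k-d+1}$, which tends to $0$ as $\theta\to0$ because $k-d+1\ge1$. So all products of length $k$ vanish, and the right side of the theorem is $0$ too. Thus $C_d=d^2e^{d^2+d^3}$ works. $\blacksquare$

The order $k^{d-1}$ is attained: for $I+J$ we have $\rho=1$, and the $(1,d)$ entry of $(I+J)^k$ is $\binom k{d-1}$. The case $k=d$ is Bochi's inequality $\|\mathcal N^d\|\le C\rho(\mathcal N)\|\mathcal N\|^{d-1}$, where $\mathcal N^d$ is the set of products of length $d$.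

We can now also supply what was missing in Section 4. Let $R>0$, $\lambda=r+\tau$ with $0<\tau\le cR$, and put $\theta=\tau/(cR)$ in (10). Then $\|A_k\cdots A_1\|\le d^2\theta^{1-d}\lambda^k$ for all $k$. So the constant of Section 4 satisfies $K\le d^2(cR/\tau)^{d-1}$.

## 8. Composition length and the local exponent

Theorem 1 gives the worst exponent over all sets. Near a given set the exponent is governed by how many invariant subspaces can be stacked.

**Definition (composition length).** For $\mathcal M_0\in\mathcal H(d)$ let $\ell(\mathcal M_0)\in\{1,\dots,d\}$ be the maximal length $\ell$ of a strict chain $0=V_0\subsetneq V_1\subsetneq\dots\subsetneq V_\ell=\mathbb K^d$ of subspaces that are invariant under every $A\in\mathcal M_0$.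

*Examples.* For $\{J\}$ the spans of $e_1,\dots,e_i$ give $\ell=d$. For the rotation of the plane by $90^\circ$ we have $\ell=1$ over $\mathbb R$ (no invariant line) and $\ell=2$ over $\mathbb C$ (an eigenvector exists). So $\ell$ depends on $\mathbb K$.

**Theorem 3.** *Let $\mathcal M_0\in\mathcal H(d)$ and $\ell=\ell(\mathcal M_0)$.*

1. *There are a neighborhood $\mathcal U$ of $\mathcal M_0$ and $C>0$ with $|\rho(\mathcal M)-\rho(\mathcal N)|\le C\,d_H(\mathcal M,\mathcal N)^{1/\ell}$ for all $\mathcal M,\mathcal N\in\mathcal U$.*
2. *For all $n_1,\dots,n_\ell\ge1$ with $n_1+\dots+n_\ell=d$ there is $\mathcal M_0$ with composition factors of dimensions $n_1,\dots,n_\ell$ such that, for every $\alpha>1/\ell$, $\rho$ is not locally $\alpha$-Hölder at $\mathcal M_0$: the estimate fails in every neighborhood of $\mathcal M_0$.*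

For $\ell=1$, part 1 is local Lipschitz continuity at irreducible sets. The local exponent can be worse than $\frac1{d-1}$ only if $\ell=d$, which means that there is a full flag of invariant subspaces, so that $\mathcal M_0$ is simultaneously triangularizable over $\mathbb K$.

### 8.1. Few small ratios near $\mathcal M_0$: the exponent $1/\ell$

In (9) the loss is $Q^{-1}$, and $Q=\prod_l\max(q_l,\theta)$ is small only through small $q_l$. Part (a) says that a small $q_l$ makes $\operatorname{span}(u_{l+1},\dots,u_d)$ nearly invariant, and near $\mathcal M_0$ there is room for at most $\ell-1$ such subspaces.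

**Step 1: a uniform threshold.** *The purpose is to make the last sentence precise.* We claim: there are $\kappa\in(0,1]$ and a neighborhood $\mathcal U_0$ of $\mathcal M_0$ such that for all $\mathcal N\in\mathcal U_0$, all $\lambda\in(\rho(\mathcal N),\rho(\mathcal N)+1]$, and any orthonormal basis $u$ and numbers $q_l\in(0,1]$ satisfying (a), at most $\ell-1$ indices $l$ have $q_l<\kappa$.

Suppose not. Using $\kappa_n=\frac1n$ and balls of radius $\frac1n$, we find $\mathcal N_n\to\mathcal M_0$, numbers $\lambda_n\le\rho(\mathcal N_n)+1$, and $u^{(n)},q^{(n)}$ satisfying (a) for $\mathcal N_n,\lambda_n$, with at least $\ell$ indices $l$ for which $q_l^{(n)}<\kappa_n$. The $\lambda_n$ are bounded, because $\rho(\mathcal N_n)\le\|\mathcal N_n\|\le\|\mathcal M_0\|+1$. There are finitely many sets of indices, and the orthonormal bases form a compact space. So after passing to a subsequence there is a fixed set $L'\subset\{1,\dots,d-1\}$ with $|L'|\ge\ell$ and $q_l^{(n)}<\kappa_n$ for all $l\in L'$, and $u^{(n)}\to u$, an orthonormal basis.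

Let $A\in\mathcal M_0$, and choose $A_n\in\mathcal N_n$ with $A_n\to A$. Let $l\in L'$ and $i\le l<j$. The product in (a) contains the factor $q_l^{(n)}$, and its other factors are at most $1$, so $|\langle A_nu_j^{(n)},u_i^{(n)}\rangle|\le d\lambda_n\kappa_n\to0$. Hence $\langle Au_j,u_i\rangle=0$ whenever $i\le l<j$, which says that $\operatorname{span}(u_{l+1},\dots,u_d)$ is invariant under $A$. As $A\in\mathcal M_0$ was arbitrary, the spaces $\operatorname{span}(u_{l+1},\dots,u_d)$, $l\in L'$, are at least $\ell$ distinct nested invariant subspaces, each proper and nonzero because $1\le l\le d-1$. Together with $0$ and $\mathbb K^d$ they form a strict chain of length at least $\ell+1$, contradicting the definition of $\ell$.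

**Step 2: the perturbation argument with a better $Q$.** *The purpose is to rerun Section 6 with at most $\ell-1$ small factors.* Let $\mathcal U\subset\mathcal U_0$ be a ball about $\mathcal M_0$ of radius at most $\frac12$, and put $R=\|\mathcal M_0\|+1$, which bounds the norms of all sets in $\mathcal U$. Let $\mathcal M,\mathcal N\in\mathcal U$ with $\delta=d_H(\mathcal M,\mathcal N)>0$; then $\delta\le1$. Take $\lambda\in(\rho(\mathcal N),\rho(\mathcal N)+1]$ and $\theta=\kappa\delta^{1/\ell}\le\kappa\le1$, and apply the Key Proposition. By Step 1 at most $\ell-1$ of the $q_l$ are below $\kappa$; their factors $\max(q_l,\theta)$ are at least $\theta$, and all other factors are at least $\kappa$. Since $\kappa,\theta\le1$,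
$$Q\ge\kappa^{d-1}\theta^{\ell-1}.$$
The derivation of (9) holds verbatim with this $R$, for every $\theta\in(0,1]$. Inserting the bound for $Q$ and letting $\lambda\downarrow\rho(\mathcal N)$,
$$\rho(\mathcal M)\le\rho(\mathcal N)+(d^2+d^3)R\theta+d^2\kappa^{1-d}\delta\theta^{1-\ell}.$$
Here $\theta=\kappa\delta^{1/\ell}$ and $\delta\theta^{1-\ell}=\kappa^{1-\ell}\delta^{1/\ell}$, so $\rho(\mathcal M)\le\rho(\mathcal N)+C\delta^{1/\ell}$ with
$$C=(d^2+d^3)R\kappa+d^2\kappa^{2-d-\ell}.$$
Exchanging $\mathcal M$ and $\mathcal N$ proves part 1. $\blacksquare$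

### 8.2. Block orthogonal groups with one extra matrix: the exponent $1/\ell$ is attained

**Step 1: the set $\mathcal M_0$.** *The purpose is to have irreducible blocks of prescribed sizes and $\rho=1$.* Let $G_n=O(n)$ if $\mathbb K=\mathbb R$ and $G_n=U(n)$ if $\mathbb K=\mathbb C$. This group is transitive on the unit sphere of $\mathbb K^n$, so a nonzero invariant subspace contains the whole sphere; thus $G_n$ acts irreducibly. Let $\mathcal M_0$ be the compact set of all block diagonal matrices $g_1\oplus\dots\oplus g_\ell$ with $g_i\in G_{n_i}$. The partial sums of the blocks form a chain of invariant subspaces with irreducible quotients $\mathbb K^{n_i}$, that is, a composition series. By the Jordan–Hölder theorem all composition series have length $\ell$; every strict chain of invariant subspaces can be refined to one; hence $\ell(\mathcal M_0)=\ell$, with composition factors of dimensions $n_1,\dots,n_\ell$.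

**Step 2: two nearby families.** *The purpose is to imitate $J$ and $J+\delta E_{d1}$ across the blocks.* Let $f_i$ be a unit vector in the $i$-th block. Define $J'f_{i+1}=f_i$ for $1\le i<\ell$ and $J'=0$ on the orthogonal complement of $\{f_2,\dots,f_\ell\}$. Define $Ef_1=f_\ell$ and $E=0$ on $f_1^\perp$. Then $\|J'\|\le1$ and $\|E\|=1$. (If $\ell=1$, then $J'=0$ and $Ef_1=f_1$.) For $\eta,\delta>0$ let
$$\mathcal M_\eta=\mathcal M_0\cup\{I+\eta J'\},\qquad\mathcal M_{\eta,\delta}=\mathcal M_0\cup\{I+\eta J'+\delta E\}.$$
Since $I\in\mathcal M_0$, we have $d_H(\mathcal M_\eta,\mathcal M_0)\le\eta$; also $d_H(\mathcal M_\eta,\mathcal M_{\eta,\delta})\le\delta$. So for small $\eta$ and $\delta$ both sets lie in any prescribed neighborhood of $\mathcal M_0$.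

**Step 3: $\rho(\mathcal M_\eta)=1$.** *The purpose is to show that the upward coupling alone has no effect.* For $t>0$ let $T=\bigoplus_it^{-i}I_{n_i}$. It commutes with every element of $\mathcal M_0$. Since $J'$ maps block $i+1$ into block $i$ and kills block $1$, and $T$ is the scalar $t^{-i}$ on block $i$, we have $TJ'T^{-1}=t^{-i}t^{i+1}J'=tJ'$ on block $i+1$, so $TJ'T^{-1}=tJ'$. Thus $T\mathcal M_\eta T^{-1}=\mathcal M_0\cup\{I+\eta tJ'\}$, whose elements have norm at most $1+\eta t$. By Fact C, $\rho(\mathcal M_\eta)\le1+\eta t$ for all $t>0$, so $\rho(\mathcal M_\eta)\le1$. As $I\in\mathcal M_\eta$, equality holds.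

**Step 4: $\rho(\mathcal M_{\eta,\delta})$ is larger by at least $(\eta^{\ell-1}\delta)^{1/\ell}$.** *The purpose is to close the chain $f_\ell\to\dots\to f_1$ to a cycle.* The space $W=\operatorname{span}(f_1,\dots,f_\ell)$ is invariant under $\eta J'+\delta E$, which sends $f_{i+1}\mapsto\eta f_i$ for $1\le i<\ell$ and $f_1\mapsto\delta f_\ell$. It is a weighted cycle with characteristic polynomial $z^\ell-\eta^{\ell-1}\delta$ on $W$. So $I+\eta J'+\delta E$ has the eigenvalue $1+(\eta^{\ell-1}\delta)^{1/\ell}$, and
$$\rho(\mathcal M_{\eta,\delta})\ge1+(\eta^{\ell-1}\delta)^{1/\ell}.$$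

**Step 5: conclusion.** *The purpose is to let $\delta\to0$ with $\eta$ fixed.* By Steps 3 and 4 the two sets have different joint spectral radii, so $0<d_H(\mathcal M_{\eta,\delta},\mathcal M_\eta)\le\delta$. For every $\alpha>1/\ell$ and every fixed $\eta>0$,
$$\frac{|\rho(\mathcal M_{\eta,\delta})-\rho(\mathcal M_\eta)|}{d_H(\mathcal M_{\eta,\delta},\mathcal M_\eta)^\alpha}\ge\frac{(\eta^{\ell-1}\delta)^{1/\ell}}{\delta^\alpha}=\eta^{(\ell-1)/\ell}\,\delta^{1/\ell-\alpha}\longrightarrow\infty\qquad(\delta\to0).$$
Given a neighborhood of $\mathcal M_0$, fix $\eta$ small enough that both sets lie in it for all small $\delta$. Then no constant $C$ works in that neighborhood, which proves part 2. $\blacksquare$
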